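\title{Unital endomorphisms of $\mathcal O_2$ need not amalgamate}

\begin{abstract}
We construct unital endomorphisms $\Phi,\Psi$ of the Cuntz algebra $\mathcal O_2$ that cannot be made equal by composing them on the left with further unital endomorphisms. They differ by an automorphism of order two, and every C*-algebra in which they can be amalgamated contains the full group C*-algebra of the free group on two generators, so it is not exact. We also show that conditional expectations onto both ranges make amalgamation possible, that an expectation of index two onto one range does not, and that the amalgamable and the non-amalgamable pairs are both dense in the point-norm topology.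
\end{abstract}

\section{The amalgamation problem}\label{sec:intro}

The Cuntz algebra $\mathcal O_2$ is the C*-algebra generated by two isometries $s_1,s_2$ with $s_1s_1^*+s_2s_2^*=1$. It is simple, separable, unital and nuclear. We write $\operatorname{End}(\mathcal O_2)$ for the set of unital $^*$-homomorphisms $\mathcal O_2\to\mathcal O_2$. The following question comes from Farah, Hirshberg and Vignati \cite{FHV}.

\begin{quote}
\emph{Given $\Phi,\Psi\in\operatorname{End}(\mathcal O_2)$, do there exist $\Phi_1,\Psi_1\in\operatorname{End}(\mathcal O_2)$ with $\Phi_1\circ\Phi=\Psi_1\circ\Psi$?}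
\end{quote}

We call the pair $(\Phi,\Psi)$ \emph{amalgamable} if such $\Phi_1,\Psi_1$ exist. More generally, an \emph{amalgam of $(\Phi,\Psi)$ in a C*-algebra $D$} is a pair of nonzero $^*$-homomorphisms $\Phi_1,\Psi_1\colon\mathcal O_2\to D$ with $\Phi_1\Phi=\Psi_1\Psi$.

Since $\mathcal O_2$ is simple, all these maps are injective. So $\Phi$ and $\Psi$ present two copies of $\mathcal O_2$ as extensions of one common copy, and the question asks whether the two extensions fit inside a fourth copy so that the common subalgebra is matched element by element. The first cases all work. If $\Phi$ is an automorphism, take $\Phi_1=\Psi\Phi^{-1}$ and $\Psi_1=\mathrm{id}$. If $\Psi=\operatorname{Ad}z\circ\Phi$ for a unitary $z$, where $\operatorname{Ad}z(y)=zyz^*$, take $\Phi_1=\operatorname{Ad}z$ and $\Psi_1=\mathrm{id}$. Two theorems suggest that the general case should follow.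
\begin{itemize}
\item[(F1)] Every separable unital exact C*-algebra embeds unitally in $\mathcal O_2$ \cite[Theorem 2.8]{KP}. (Exactness is recalled in Section~\ref{sec:background}.)
\item[(F2)] Any two $\Phi,\Psi\in\operatorname{End}(\mathcal O_2)$ are approximately unitarily equivalent \cite{Rordam}: there are unitaries $z_k\in\mathcal O_2$ with $\|z_k\Phi(x)z_k^*-\Psi(x)\|\to0$ for all $x\in\mathcal O_2$.
\end{itemize}
By (F2), every pair is a limit of pairs of the second kind, and amalgamation is always possible approximately; only the exact equality $\Phi_1\Phi=\Psi_1\Psi$ can fail. The approximate statement can be turned into an exact one at the price of a large target. In the quotient $\ell^\infty(\mathbb N,\mathcal O_2)/c_0(\mathbb N,\mathcal O_2)$ of bounded sequences by null sequences, put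
\begin{equation}\label{eq:seq}
\Phi_1(y)=[(z_kyz_k^*)_k],\qquad \Psi_1(y)=[(y)_k].
\end{equation}
Then $\Phi_1\Phi(x)-\Psi_1\Psi(x)$ is the class of the null sequence $(z_k\Phi(x)z_k^*-\Psi(x))_k$, so \eqref{eq:seq} is a unital amalgam. The C*-algebra generated by the ranges of $\Phi_1$ and $\Psi_1$ is separable and unital; if it were exact, (F1) would carry it into $\mathcal O_2$. One would therefore guess that the answer is yes, with one point left to check: that two copies of $\mathcal O_2$ glued along a third can be arranged to generate an exact algebra. This is the point that fails.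

Let $C^*(\mathbb F_2)$ be the full group C*-algebra of the free group on two generators.

\begin{theorem}\label{thm:A}
There are $\Psi\in\operatorname{End}(\mathcal O_2)$ and $\theta\in\operatorname{Aut}(\mathcal O_2)$ with $\theta^2=\mathrm{id}\neq\theta$ such that, for $\Phi=\Psi\circ\theta$, the following holds. If $(\Phi,\Psi)$ has an amalgam in a C*-algebra $D$, then $D$ contains a C*-subalgebra isomorphic to $C^*(\mathbb F_2)$. In particular $D$ is not exact, so $D=\mathcal O_2$ is impossible and $(\Phi,\Psi)$ is not amalgamable.
\end{theorem}

Thus the answer to the question is no. The two endomorphisms have the same range and differ only in how they parametrize it. The next theorem shows how conditional expectations onto the ranges affect the problem; the terms are recalled in Section~\ref{sec:exp}.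

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item If there are conditional expectations of $\mathcal O_2$ onto $\Phi(\mathcal O_2)$ and onto $\Psi(\mathcal O_2)$, then $(\Phi,\Psi)$ is amalgamable.
\item An expectation on one side does not suffice, even one of index two: there is a non-amalgamable pair $(\Phi,\Psi)$ for which the inclusion $\Phi(\mathcal O_2)\subset\mathcal O_2$ is isomorphic to a crossed product inclusion $B\subset B\rtimes_\alpha\mathbb Z/2$ with $B\cong\mathcal O_2$. Every C*-algebra in which this pair has an amalgam contains a C*-subalgebra isomorphic to $C^*(\mathbb F_2)$.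
\end{enumerate}
\end{theorem}

The last theorem identifies exactness as the only obstruction and shows that no approximation of a pair decides whether it is amalgamable. In the point-norm topology, $\Phi_k\to\Phi$ means $\|\Phi_k(x)-\Phi(x)\|\to0$ for every $x$.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item A pair $(\Phi,\Psi)$ is amalgamable if and only if the full amalgamated free product of $\mathcal O_2$ and $\mathcal O_2$ over $\mathcal O_2$, with respect to $\Phi$ and $\Psi$, has a nonzero exact quotient.
\item The amalgamable pairs and the non-amalgamable pairs are both dense in $\operatorname{End}(\mathcal O_2)\times\operatorname{End}(\mathcal O_2)$ for the point-norm topology.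
\end{enumerate}
\end{theorem}

Section~\ref{sec:twist} isolates the mechanism behind Theorem~\ref{thm:A}: one unitary, seen through two maps that differ by an automorphism on a subalgebra, becomes two unitaries whose relative position is prescribed. Section~\ref{sec:uhf} realizes the mechanism over a simple algebra and proves Theorem~\ref{thm:A}. Sections~\ref{sec:exp} and~\ref{sec:free} prove Theorems~\ref{thm:B} and~\ref{thm:C}.

\section{Exactness and the free group algebra}\label{sec:background}

The symbol $\otimes$ denotes the minimal tensor product; if $A\subset A'$, then $A\otimes C\subset A'\otimes C$. A C*-algebra $A$ is \emph{nuclear} if the algebraic tensor product $A\odot C$ has only one C*-norm for every C*-algebra $C$. Commutative and finite-dimensional C*-algebras are nuclear. A C*-algebra $A$ is \emph{exact} if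
\[
0\to J\otimes A\to C\otimes A\to (C/J)\otimes A\to0
\]
is an exact sequence for every C*-algebra $C$ and every closed ideal $J\subset C$. We use these notions only through (F1) and the following facts.
\begin{itemize}
\item[(F3)] If $A$ is simple, separable, unital and nuclear, then $A\otimes\mathcal O_2\cong\mathcal O_2$ \cite[Theorem 3.8]{KP}.
\item[(F4)] Nuclear C*-algebras are exact. Exactness passes to C*-subalgebras (Kirchberg; Wassermann). Nuclearity passes to inductive limits, to minimal tensor products and to crossed products by finite groups.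
\end{itemize}
In particular every C*-subalgebra of a nuclear C*-algebra, such as $\mathcal O_2$, is exact.

The algebra $C^*(\mathbb F_2)$ is generated by two unitaries $a,b$ and has the following universal property: for any unitaries $U,V$ in a unital C*-algebra $D$ there is a unital $^*$-homomorphism $\pi\colon C^*(\mathbb F_2)\to D$ with $\pi(a)=U$ and $\pi(b)=V$. Two properties make it the right obstruction.
\begin{itemize}
\item[(F5)] $C^*(\mathbb F_2)$ is not exact \cite{Wassermann}.
\item[(F6)] $C^*(\mathbb F_2)$ is residually finite-dimensional \cite{Choi}: its finite-dimensional representations separate points.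
\end{itemize}
By (F4) and (F5), no exact algebra contains $C^*(\mathbb F_2)$. By (F6), a copy of $C^*(\mathbb F_2)$ can be detected using matrices alone, and countably many matrices suffice.

\begin{lemma}\label{lem:seq}
There is a sequence of unital $^*$-homomorphisms $\rho_n\colon C^*(\mathbb F_2)\to M_{d_n}$, $n\ge1$, with $\bigcap_n\ker\rho_n=0$, such that each $\rho_n(a)$ is a diagonal matrix.
\end{lemma}

\begin{proof}
A nonzero finite-dimensional representation $\rho$ becomes unital, with the same kernel, on restriction to the range of $\rho(1)$. So by (F6) the direct sum of all unital finite-dimensional representations is injective, hence isometric. Let $(x_i)$ be a dense sequence in $C^*(\mathbb F_2)$. For each $i,j\ge1$ choose a unital finite-dimensional $\rho$ with $\|\rho(x_i)\|>\|x_i\|-1/j$, and enumerate the chosen representations as $(\rho_n)$. Then $\bigoplus_n\rho_n$ is isometric on a dense set, so it is isometric. Finally, conjugating $\rho_n$ by a unitary does not change its kernel and makes the unitary $\rho_n(a)$ diagonal.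
\end{proof}

\section{Two unitaries from one}\label{sec:twist}

Consider a unital inclusion $B\subset A$, an automorphism $\beta$ of $B$, and two $^*$-homomorphisms $\phi,\psi\colon A\to D$ with $\phi(y)=\psi(\beta(y))$ for $y\in B$. This is the shape of an amalgam of a pair $(\Psi\theta,\Psi)$. For $u\in A\setminus B$ the hypothesis says nothing directly about $\phi(u)$ and $\psi(u)$. It says a good deal if $u$ commutes with projections $p\in B$ such that $up\in B$.

\begin{example}\label{ex:M2}
In $M_2$ let
\[
u_0=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad W=\frac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad v_0=Wu_0W=\begin{pmatrix}0&1\\1&0\end{pmatrix}.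
\]
Let $A$ be the algebra of sequences in $M_2$ that converge to a diagonal matrix and $B\subset A$ the algebra of those that converge to a scalar matrix. Conjugation by $W=W^*=W^{-1}$ in every coordinate defines $\beta\in\operatorname{Aut}(B)$. The constant sequence $u=(u_0,u_0,\dots)$ lies in $A$ and not in $B$. Let $\eta_n\colon M_2\to B$ be the inclusion as the $n$-th coordinate and $p_n=\eta_n(1)$. Then $\beta(p_n)=p_n$ and $up_n=p_nu=\eta_n(u_0)\in B$.

Let $\phi,\psi\colon A\to D$ be injective with $\phi=\psi\beta$ on $B$, and put $U=\psi(u)$, $V=\phi(u)$, $P_n=\psi(p_n)$. Then also $P_n=\psi\beta(p_n)=\phi(p_n)$, so $P_n$ commutes with both $U$ and $V$, and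
\[
UP_n=\psi\eta_n(u_0),\qquad VP_n=\phi\eta_n(u_0)=\psi\beta\eta_n(u_0)=\psi\eta_n(v_0).
\]
Hence $(UV-VU)P_n=\psi\eta_n(u_0v_0-v_0u_0)$, and $u_0v_0-v_0u_0=\left(\begin{smallmatrix}0&2\\-2&0\end{smallmatrix}\right)$. So $\|UV-VU\|=2$ in every such $D$: under $P_n$ the pair $(U,V)$ is the pair $(u_0,v_0)$.
\end{example}

In this example the forced relation is harmless: one may take for $D$ the convergent sequences in $M_2$, with $\psi$ the inclusion and $\phi$ conjugation by $W$. To obtain an obstruction we let the block vary with $n$ and arrange that under the $n$-th projection $(U,V)$ is $(\rho_n(a),\rho_n(b))$. One difficulty appears at once. The construction produces a unitary and a conjugate of it, while $\rho_n(a)$ and $\rho_n(b)$ need not be conjugate; for instance, they could be the scalars $1$ and $-1$. Doubling the size of the matrices repairs this.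

\subsection*{The blocks}
Fix $(\rho_n)$ as in Lemma~\ref{lem:seq}. Write $\rho_n(a)=L_n$ and $\rho_n(b)=w_nN_nw_n^*$ with $L_n,N_n$ diagonal unitaries and $w_n$ unitary. Put $k_n=2d_n$, and in $M_{k_n}=M_2(M_{d_n})$ put
\[
u_n=\begin{pmatrix}L_n&0\\0&N_n\end{pmatrix},\qquad W_n=\begin{pmatrix}0&w_n\\w_n^*&0\end{pmatrix},\qquad f_n=\begin{pmatrix}1&0\\0&0\end{pmatrix}.
\]
Then $u_n$ is a diagonal unitary, $W_n=W_n^*=W_n^{-1}$, and $W_nf_nW_n=1-f_n$. Moreover
\[
v_n:=W_nu_nW_n=\begin{pmatrix}0&w_nN_n\\w_n^*L_n&0\end{pmatrix}\begin{pmatrix}0&w_n\\w_n^*&0\end{pmatrix}=\begin{pmatrix}w_nN_nw_n^*&0\\0&w_n^*L_nw_n\end{pmatrix}.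
\]
So $u_n$ and $v_n$ commute with $f_n$, and, writing $m\oplus0$ for the matrix with upper left corner $m\in M_{d_n}$ and zeros elsewhere,
\begin{equation}\label{eq:corner}
u_nf_n=\rho_n(a)\oplus0,\qquad v_nf_n=\rho_n(b)\oplus0 .
\end{equation}
For the scalars $1$ and $-1$ above, $u_n=\operatorname{diag}(1,-1)$, $W_n$ may be taken to be the flip, and $v_n=\operatorname{diag}(-1,1)$.

\begin{definition}\label{def:twist}
A \emph{twisted inclusion} consists of a unital C*-algebra $A$, a C*-subalgebra $B$ containing the unit of $A$, an automorphism $\beta$ of $B$, a unitary $u\in A$, and nonzero, not necessarily unital, $^*$-homomorphisms $\eta_n\colon M_{k_n}\to B$, $n\ge1$, such that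
\begin{itemize}
\item[(T1)] $u\,\eta_n(1)=\eta_n(1)\,u=\eta_n(u_n)$;
\item[(T2)] $\beta(\eta_n(m))=\eta_n(W_nmW_n)$ for all $m\in M_{k_n}$.
\end{itemize}
\end{definition}

\begin{proposition}\label{prop:twist}
Let $(B\subset A,\beta,u,(\eta_n))$ be a twisted inclusion. Let $\phi,\psi\colon A\to D$ be $^*$-homomorphisms with $\phi(y)=\psi(\beta(y))$ for all $y\in B$ and with $\psi\eta_n\neq0$ for all $n$. Then there is an injective $^*$-homomorphism $\pi\colon C^*(\mathbb F_2)\to D$ with $\pi(a)=\psi(u)$ and $\pi(b)=\phi(u)$. In particular $D$ is not exact.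
\end{proposition}

\begin{proof}
Let $e=\psi(1)$. Since $\beta(1)=1$, also $e=\phi(1)$. So $U=\psi(u)$ and $V=\phi(u)$ are unitaries of the unital C*-algebra $eDe$, and the universal property gives a unital $\pi\colon C^*(\mathbb F_2)\to eDe$ with $\pi(a)=U$, $\pi(b)=V$. We show that $\pi$ is injective by recovering each $\rho_n$ from it.

Fix $n$. The map $\tau=\psi\eta_n\colon M_{k_n}\to eDe$ is nonzero, so it is injective because $M_{k_n}$ is simple. By (T2),
\[
\phi\eta_n(m)=\psi\beta\eta_n(m)=\tau(W_nmW_n)\qquad(m\in M_{k_n}).
\]
With $m=1$ this shows that $P=\tau(1)$ equals both $\psi\eta_n(1)$ and $\phi\eta_n(1)$. Applying $\psi$ and $\phi$ to (T1) gives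
\[
UP=PU=\tau(u_n),\qquad VP=PV=\tau(W_nu_nW_n)=\tau(v_n).
\]
Now pass to the upper left corner. Let $Q=\tau(f_n)$, so $Q=PQ=QP$, and let $\sigma\colon M_{d_n}\to QDQ$ be the injective unital $^*$-homomorphism $\sigma(m)=\tau(m\oplus0)$. Then $UQ=UPQ=\tau(u_nf_n)$ and $QU=QPU=\tau(f_nu_n)$, and the same identities hold with $V,v_n$ in place of $U,u_n$. Since $u_n,v_n$ commute with $f_n$, \eqref{eq:corner} gives
\[
UQ=QU=\sigma(\rho_n(a)),\qquad VQ=QV=\sigma(\rho_n(b)).
\]
The projection $Q\le e$ commutes with $U,V$ and, being self-adjoint, with $U^*,V^*$. So it commutes with the range of $\pi$, and $x\mapsto\pi(x)Q$ is a unital $^*$-homomorphism $C^*(\mathbb F_2)\to QDQ$. It agrees with $\sigma\rho_n$ on the generators $a,b$, so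
\[
\pi(x)Q=\sigma(\rho_n(x))\qquad(x\in C^*(\mathbb F_2)).
\]
If $\pi(x)=0$, then $\rho_n(x)=0$ because $\sigma$ is injective. As $n$ was arbitrary, $x=0$ by Lemma~\ref{lem:seq}. The last assertion follows from (F4) and (F5).
\end{proof}

The proposition is of use only when $A$ itself is exact. The simplest twisted inclusion shows why this is possible.

\begin{example}\label{ex:sum}
In $\prod_nM_{k_n}$, the algebra of bounded sequences, let $K$ be the ideal of null sequences. Put $B=K+\mathbb C1$, $u=(u_n)_n$ and $A=C^*(B,u)$. Let $\beta$ be conjugation by $(W_n)_n$, restricted to $B$, and let $\eta_n$ be the inclusion of the $n$-th coordinate. Conditions (T1) and (T2) hold coordinatewise. Let $\Delta_n\subset M_{k_n}$ be the diagonal matrices. The algebras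
\[
\bigoplus_{n\le N}M_{k_n}\ \oplus\ \prod_{n>N}\Delta_n\qquad(N\ge0)
\]
increase with $N$, and each is the direct sum of a finite-dimensional and a commutative C*-algebra. The closure of their union is nuclear by (F4) and contains $B$ and $u$. So $A$ is exact. Conjugation by $(W_n)_n$ carries $A$ onto $C^*(B,v)$ with $v=(v_n)_n$, which is therefore exact as well, while $C^*(B,u,v)$ contains $C^*(\mathbb F_2)$ by Proposition~\ref{prop:twist}. One unitary can be diagonalized in all blocks, and two cannot be diagonalized together.

The hypothesis $\psi\eta_n\neq0$ cannot be dropped. The quotient map $q\colon A\to A/K$ satisfies $q=q\beta$ on $B$, since $\beta(y)-y\in K$ for $y\in B$, and $A/K$ is generated by one unitary, so it is commutative.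
\end{example}

\section{A twisted inclusion over a UHF algebra}\label{sec:uhf}

To reach $\mathcal O_2$ from a twisted inclusion $B_0\subset A_0$, we tensor with $\mathcal O_2$, identify $B_0\otimes\mathcal O_2$ with $\mathcal O_2$ by (F3), and embed $A_0\otimes\mathcal O_2$ in $\mathcal O_2$ by (F1). This requires $B_0$ to be simple, separable and nuclear, and $A_0\otimes\mathcal O_2$ to be separable and exact. Example~\ref{ex:sum} fails the first requirement, because $K$ is an ideal.

The natural simple algebra that contains all $M_{k_n}$ and carries an automorphism acting as $\operatorname{Ad}W_n$ on the $n$-th of them is the infinite tensor product $\bigotimes_nM_{k_n}$. There the copies of $M_{k_n}$ are unital, and (T1) would force $u=\eta_n(u_n)$ for all $n$ at once. We need the units $\eta_n(1)$ to be orthogonal, so that the conditions (T1) do not interfere, and fixed by the automorphism. For this we insert at each level a factor $M_2$ on which the automorphism acts trivially; it serves as a switch, and the $n$-th block lives where the first switch that is on is the $n$-th. The series $\sum_n\eta_n(u_n)$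 then has orthogonal terms of norm one and does not converge in norm, so $u$ must be adjoined from outside. The remaining task is to find a nuclear algebra that contains both the tensor product and $u$.

\subsection*{The algebras $B_0$ and $R$}
Let $Z_n=\{0,1\}\times\{1,\dots,k_n\}$ and let $X=\prod_{n\ge1}Z_n$, regarded as a set, with points $x=(\varepsilon_n,j_n)_n$. For $N\ge0$ put $X_N=\prod_{n\le N}Z_n$ and $Y_N=\prod_{n>N}Z_n$, so that $\ell^2(X)=\ell^2(X_N)\otimes\ell^2(Y_N)$; here $X_0$ is a point. Bounded functions act on $\ell^2$ by multiplication. On $\ell^2(X)$ define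
\[
\mathcal M_N=B(\ell^2(X_N))\otimes1,\qquad \mathcal R_N=B(\ell^2(X_N))\otimes\ell^\infty(Y_N).
\]
Elements of $\mathcal M_N$ act on the first $N$ coordinates only. Elements of $\mathcal R_N$ change only the first $N$ coordinates, in a way that may depend on the remaining ones. Identify $\ell^2(Z_n)=\mathbb C^2\otimes\mathbb C^{k_n}$, and let $\iota_n\colon M_2\otimes M_{k_n}\to\mathcal M_n$ be the action on the $n$-th coordinate. The ranges of the $\iota_n$ commute, and $\mathcal M_N\cong\bigotimes_{n\le N}(M_2\otimes M_{k_n})$.

\begin{lemma}\label{lem:R}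
The sequences $(\mathcal M_N)$ and $(\mathcal R_N)$ are increasing. The algebra $B_0=\overline{\bigcup_N\mathcal M_N}$ is simple, separable, unital and nuclear. The algebra $R=\overline{\bigcup_N\mathcal R_N}$ is nuclear and contains $B_0$ and $\ell^\infty(X)$.
\end{lemma}

\begin{proof}
We have $\ell^2(X_{N+1})=\ell^2(X_N)\otimes\ell^2(Z_{N+1})$, so $\mathcal M_N\subset\mathcal M_{N+1}$. Since $Z_{N+1}$ is finite, a bounded function $h$ on $Y_N=Z_{N+1}\times Y_{N+1}$ is the finite sum $\sum_{r\in Z_{N+1}}1_{\{r\}}\otimes h(r,\cdot)$. Hence $\ell^\infty(Y_N)\subset B(\ell^2(Z_{N+1}))\otimes\ell^\infty(Y_{N+1})$, and tensoring with $B(\ell^2(X_N))$ gives $\mathcal R_N\subset\mathcal R_{N+1}$.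

Each $\mathcal M_N$ is a full matrix algebra and each $\mathcal R_N$ is a full matrix algebra over a commutative C*-algebra, so $B_0$ and $R$ are nuclear by (F4), and $B_0$ is separable. A nonzero $^*$-homomorphism on $B_0$ does not kill the unit, so it is injective, hence isometric, on each of the simple algebras $\mathcal M_N$, and so on $B_0$; thus $B_0$ is simple. Finally $\mathcal M_N\subset\mathcal R_N$ and $\ell^\infty(X)=\mathcal R_0$.
\end{proof}

The algebra $B_0=\bigotimes_n(M_2\otimes M_{k_n})$ is a UHF algebra. The algebra $R$ plays the role of the nuclear algebra in Example~\ref{ex:sum}: it allows us to adjoin any \emph{diagonal} operator to $B_0$ without losing exactness. It is not separable, but only a separable subalgebra of it will be embedded in $\mathcal O_2$.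

\subsection*{The blocks, the unitary and the automorphism}
Let $e_0,e_1\in M_2$ be the diagonal minimal projections corresponding to $\varepsilon=0,1$, and put
\[
p_n=\iota_1(e_0\otimes1)\cdots\iota_{n-1}(e_0\otimes1)\,\iota_n(e_1\otimes1)\in B_0 .
\]
This is multiplication by the indicator function of
\[
X^{(n)}=\{x\in X:\varepsilon_1=\dots=\varepsilon_{n-1}=0,\ \varepsilon_n=1\}.
\]
These sets are nonempty and pairwise disjoint. Each factor of $p_n$ commutes with $\iota_n(1\otimes M_{k_n})$, so
\[
\eta_n\colon M_{k_n}\to B_0,\qquad \eta_n(m)=p_n\,\iota_n(1\otimes m),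
\]
is a $^*$-homomorphism, and it is nonzero since $\eta_n(1)=p_n$.

Define a function $u$ on $X$ by $u(x)=(u_n)_{j_nj_n}$ if $x\in X^{(n)}$, and $u(x)=1$ if $x\notin\bigcup_nX^{(n)}$. Its values have modulus one, so $u$ is a unitary in $\ell^\infty(X)\subset R$. Put $A_0=C^*(B_0,u)\subset R$.

On $\mathcal M_N$ consider conjugation by the self-adjoint unitary $\prod_{n\le N}\iota_n(1\otimes W_n)$. These automorphisms are compatible, because $\iota_{N+1}(1\otimes W_{N+1})$ commutes with $\mathcal M_N$, and they are isometric. So they extend to an automorphism $\theta_0=\bigotimes_n\operatorname{Ad}(1\otimes W_n)$ of $B_0$, determined by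
\begin{equation}\label{eq:theta}
\theta_0\big(\iota_n(g\otimes m)\big)=\iota_n(g\otimes W_nmW_n)\qquad(g\in M_2,\ m\in M_{k_n}).
\end{equation}

\begin{lemma}\label{lem:twist0}
$(B_0\subset A_0,\theta_0,u,(\eta_n))$ is a twisted inclusion, and $\theta_0^2=\mathrm{id}\neq\theta_0$.
\end{lemma}

\begin{proof}
Since $u_n$ is diagonal, $\iota_n(1\otimes u_n)$ is multiplication by $x\mapsto(u_n)_{j_nj_n}$. This function agrees with $u$ on $X^{(n)}$, so $up_n=p_nu=p_n\iota_n(1\otimes u_n)=\eta_n(u_n)$, which is (T1). By \eqref{eq:theta} with $m=1$, $\theta_0$ fixes each factor of $p_n$; by \eqref{eq:theta} with $g=1$, $\theta_0(\eta_n(m))=p_n\iota_n(1\otimes W_nmW_n)$, which is (T2). Since $W_n^2=1$, \eqref{eq:theta} gives $\theta_0^2=\mathrm{id}$. Finally $\theta_0(\eta_1(f_1))=\eta_1(1-f_1)\neq\eta_1(f_1)$, as $\eta_1$ is injective.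
\end{proof}

\begin{remark}
Apply Proposition~\ref{prop:twist} with $D=R$ and $\psi$ the inclusion: since $R$ is exact, no $^*$-homomorphism $A_0\to R$ extends $\theta_0$. In particular $u\notin B_0$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Put
\[
B=B_0\otimes\mathcal O_2\ \subset\ A=A_0\otimes\mathcal O_2\ \subset\ R\otimes\mathcal O_2,\qquad \beta=\theta_0\otimes\mathrm{id}\in\operatorname{Aut}(B).
\]
With the unitary $u\otimes1$ and the maps $\bar\eta_n(m)=\eta_n(m)\otimes1$ this is a twisted inclusion, by Lemma~\ref{lem:twist0}, and $\beta^2=\mathrm{id}\neq\beta$. By Lemma~\ref{lem:R} and (F3) there is an isomorphism $\gamma\colon\mathcal O_2\to B$. The algebra $A$ is separable and unital. It is exact by (F4), being a subalgebra of the nuclear algebra $R\otimes\mathcal O_2$. By (F1) there is a unital embedding $\kappa\colon A\to\mathcal O_2$. Define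
\[
\Psi=\kappa\gamma,\qquad\theta=\gamma^{-1}\beta\gamma,\qquad\Phi=\Psi\theta=\kappa\beta\gamma .
\]
Then $\Psi,\Phi\in\operatorname{End}(\mathcal O_2)$ and $\theta^2=\mathrm{id}\neq\theta$.

Let $\Phi_1,\Psi_1\colon\mathcal O_2\to D$ be an amalgam of $(\Phi,\Psi)$. Put $\psi=\Phi_1\kappa$ and $\phi=\Psi_1\kappa$, both defined on $A$. For $y=\gamma(x)\in B$,
\[
\phi(y)=\Psi_1\Psi(x)=\Phi_1\Phi(x)=\Phi_1\kappa\beta(y)=\psi(\beta(y)).
\]
The map $\Phi_1$ is nonzero on the simple algebra $\mathcal O_2$, so it is injective; hence $\psi$ is injective and $\psi\bar\eta_n\neq0$ for all $n$. By Proposition~\ref{prop:twist}, $D$ contains a copy of $C^*(\mathbb F_2)$ and is not exact. Since $\mathcal O_2$ is exact, $D=\mathcal O_2$ is impossible.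
\end{proof}

The copy of $C^*(\mathbb F_2)$ is generated by the images of the single unitary $\kappa(u\otimes1)\in\mathcal O_2$ under $\Phi_1$ and $\Psi_1$. The argument did not use $\theta^2=\mathrm{id}$; this property is needed in the next section, to form a crossed product by $\mathbb Z/2$.

\section{Conditional expectations and crossed products}\label{sec:exp}

Let $B\subset A$ be a unital inclusion. A \emph{conditional expectation} of $A$ onto $B$ is a completely positive contractive map $E\colon A\to B$ with $E(y)=y$ and $E(yxy')=yE(x)y'$ for $y,y'\in B$, $x\in A$. The formula $\langle x,x'\rangle=E(x^*x')$ defines a $B$-valued semi-inner product on $A$. Dividing out the null vectors and completing gives a Hilbert $B$-module, on which $A$ acts by left multiplication; this is the \emph{GNS representation} of $E$. It is nonzero, because the class of $1$ satisfies $\langle1,1\rangle=1$ and is fixed by the unit.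

Given unital inclusions $B\subset A_1$ and $B\subset A_2$ with conditional expectations $E_1,E_2$ whose GNS representations are faithful, one forms the \emph{reduced amalgamated free product} $(A_1,E_1)*_B(A_2,E_2)$. We need only that it is a unital C*-algebra generated by unital copies of $A_1$ and $A_2$ in which the two copies of $B$ are identified, together with the following theorem.
\begin{itemize}
\item[(F7)] If $A_1,A_2$ are unital and exact and the GNS representations of $E_1,E_2$ are faithful, then $(A_1,E_1)*_B(A_2,E_2)$ is exact \cite{Dykema}; see also \cite{DS}.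
\end{itemize}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Regard $A_1=A_2=\mathcal O_2$ as containing $B=\mathcal O_2$ via $\Phi$ and $\Psi$, with the given expectations $E_1,E_2$. Their GNS representations are nonzero, hence faithful because $\mathcal O_2$ is simple. The reduced amalgamated free product is unital, separable since it is generated by two separable algebras, and exact by (F7). Embed it unitally in $\mathcal O_2$ by (F1), and let $\Phi_1,\Psi_1$ be the restrictions of the embedding to $A_1,A_2$. They are unital, and $\Phi_1\Phi=\Psi_1\Psi$ because the two copies of $B$ are identified.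
\end{proof}

For the pair of Theorem~\ref{thm:A} the two ranges coincide, so part (1) shows that there is no conditional expectation of $\mathcal O_2$ onto $\Psi(\mathcal O_2)$. For part (2) we keep this $\Psi$ and look for a partner $\Phi$ whose range is as well placed as a proper subalgebra can be.

Let $\alpha$ be an automorphism of a unital C*-algebra $B$ with $\alpha^2=\mathrm{id}$. The \emph{crossed product} $B\rtimes_\alpha\mathbb Z/2$ is the universal unital C*-algebra generated by $B$ and a self-adjoint unitary $z$ with $zyz=\alpha(y)$ for $y\in B$. Every element is uniquely of the form $x+yz$ with $x,y\in B$. The map $\hat\alpha(x+yz)=x-yz$ is an automorphism, and $E=\frac12(\mathrm{id}+\hat\alpha)$, that is $E(x+yz)=x$, is a conditional expectation onto $B$. It has index two: the crossed product is the free $B$-module with basis $1,z$, and $E(c)\ge\frac12c$ for $c\ge0$. An automorphism of $B$ is \emph{outer} if it is not of the form $\operatorname{Ad}w$ with $w\in B$ unitary.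
\begin{itemize}
\item[(F8)] If $\alpha$ is an outer automorphism of order two of a simple C*-algebra $B$, then $B\rtimes_\alpha\mathbb Z/2$ is simple \cite{Kishimoto}.
\end{itemize}

The idea is to choose $\Phi$ so that $\theta$ becomes inner in the target of $\Phi$. Any amalgam of $(\Phi,\Psi)$ then contains a unitary that implements $\theta$, and conjugating $\Psi_1$ by it produces an amalgam of $(\Psi\theta,\Psi)$. The crossed product makes $\theta$ inner in the most economical way. To identify it with $\mathcal O_2$ by (F3) we need it to be simple, and so we need outerness. We keep the notation of Section~\ref{sec:uhf}.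

\begin{lemma}\label{lem:outer}
The automorphism $\theta_0$ of $B_0$ is outer.
\end{lemma}

\begin{proof}
Put $m_n=\iota_n(1\otimes(2f_n-1))$, a unitary in $B_0$. Since $W_nf_nW_n=1-f_n$, \eqref{eq:theta} gives $\theta_0(m_n)=-m_n$. Suppose $\theta_0=\operatorname{Ad}w$ with $w\in B_0$ unitary; then $wm_n+m_nw=0$ for all $n$. Choose $N$ and $w'\in\mathcal M_N$ with $\|w-w'\|<1/2$, so that $\|w'\|>1/2$, and let $n>N$. Then
\[
\|w'm_n+m_nw'\|\le\|(w'-w)m_n\|+\|m_n(w'-w)\|<1 .
\]
But $m_n$ is a unitary that commutes with $\mathcal M_N$, so $\|w'm_n+m_nw'\|=2\|w'm_n\|=2\|w'\|>1$, a contradiction.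
\end{proof}

\begin{lemma}\label{lem:cross}
Let $C_0=B_0\rtimes_{\theta_0}\mathbb Z/2$ with canonical unitary $z$. Then $C_0\otimes\mathcal O_2\cong\mathcal O_2$, and the inclusion $B\subset C_0\otimes\mathcal O_2$ is isomorphic to $B\subset B\rtimes_\beta\mathbb Z/2$.
\end{lemma}

\begin{proof}
The algebra $C_0$ is simple by Lemma~\ref{lem:outer} and (F8), nuclear by (F4), separable and unital. So (F3) gives the first assertion.

The self-adjoint unitary $\bar z=z\otimes1$ satisfies $\bar zy\bar z=\beta(y)$ for $y\in B$. By universality there is a $^*$-homomorphism $B\rtimes_\beta\mathbb Z/2\to C_0\otimes\mathcal O_2$ that is the identity on $B$ and sends the canonical unitary to $\bar z$. It is bijective once we know that every $c\in C_0\otimes\mathcal O_2$ is uniquely $x+y\bar z$ with $x,y\in B$. Let $\bar E=\frac12(\mathrm{id}+\hat\theta_0\otimes\mathrm{id})$, a contractive linear map on $C_0\otimes\mathcal O_2$. On an elementary tensor, $\bar E((x_0+y_0z)\otimes r)=x_0\otimes r$ for $x_0,y_0\in B_0$ and $r\in\mathcal O_2$. By linearity and continuity, $\bar E$ has range in $B$, it satisfies $\bar E(x+y\bar z)=x$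 for $x,y\in B$, and $c=\bar E(c)+\bar E(c\bar z)\bar z$ for all $c$. The last identity gives existence. If $x+y\bar z=0$, then $x=\bar E(0)=0$, and then $y=0$; this gives uniqueness.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $\gamma,\Psi,\theta$ be as in the proof of Theorem~\ref{thm:A}. Let $\lambda\colon C_0\otimes\mathcal O_2\to\mathcal O_2$ be an isomorphism and put $\Phi=\lambda\gamma$. Then $\lambda$ carries $B\subset C_0\otimes\mathcal O_2$ onto $\Phi(\mathcal O_2)\subset\mathcal O_2$, so by Lemma~\ref{lem:cross} this inclusion is isomorphic to $B\subset B\rtimes_\beta\mathbb Z/2$, and $B\cong\mathcal O_2$. The unitary $c=\lambda(z\otimes1)$ satisfies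
\[
c\,\Phi(x)\,c^*=\lambda\beta\gamma(x)=\lambda\gamma\theta(x)=\Phi(\theta(x))\qquad(x\in\mathcal O_2).
\]

Let $\Phi_1,\Psi_1\colon\mathcal O_2\to D$ be an amalgam of $(\Phi,\Psi)$. Since $\Phi$ and $\Psi$ are unital, $\Phi_1(1)=\Psi_1(1)=:e$. So $g=\Phi_1(c)$ is a unitary of $eDe$, the range of $\Psi_1$ lies in $eDe$, and
\[
g\,\Psi_1\Psi(x)\,g^*=\Phi_1\big(c\,\Phi(x)\,c^*\big)=\Phi_1\Phi(\theta(x))=\Psi_1\Psi(\theta(x)).
\]
Hence $\Phi_1'(y)=g^*\Psi_1(y)g$ is a nonzero $^*$-homomorphism with $\Phi_1'(\Psi\theta(x))=\Psi_1\Psi(x)$. Thus $(\Phi_1',\Psi_1)$ is an amalgam of $(\Psi\theta,\Psi)$ in $D$. By Theorem~\ref{thm:A}, $D$ contains $C^*(\mathbb F_2)$ and is not exact, so $D\neq\mathcal O_2$.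
\end{proof}

\section{Full free products and density}\label{sec:free}

The \emph{full amalgamated free product} of $\mathcal O_2$ and $\mathcal O_2$ over $\mathcal O_2$, with respect to $\Phi,\Psi$, is the unital C*-algebra $\mathcal P$ generated by the ranges of unital $^*$-homomorphisms $j_1,j_2\colon\mathcal O_2\to\mathcal P$ with $j_1\Phi=j_2\Psi$ and universal for this property: whenever $\Phi_1,\Psi_1\colon\mathcal O_2\to D$ are unital with $\Phi_1\Phi=\Psi_1\Psi$, there is a unique unital $\omega\colon\mathcal P\to D$ with $\omega j_1=\Phi_1$ and $\omega j_2=\Psi_1$. It is obtained from the universal unital C*-algebra generated by two pairs of Cuntz isometries by dividing out the closed ideal generated by the differences $j_1\Phi(x)-j_2\Psi(x)$. It is separable, being generated by four elements, and it is nonzero by the amalgam \eqref{eq:seq}.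

\begin{proof}[Proof of Theorem~\ref{thm:C}(1)]
If $\Phi_1,\Psi_1\in\operatorname{End}(\mathcal O_2)$ satisfy $\Phi_1\Phi=\Psi_1\Psi$, the range of the induced unital map $\omega\colon\mathcal P\to\mathcal O_2$ is a nonzero quotient of $\mathcal P$. It is exact by (F4), being a subalgebra of $\mathcal O_2$. Conversely, let $q\colon\mathcal P\to D$ be a quotient map with $D$ nonzero and exact. Then $D$ is separable and unital, so (F1) gives a unital embedding $\mu\colon D\to\mathcal O_2$. The maps $\Phi_1=\mu qj_1$ and $\Psi_1=\mu qj_2$ are unital and satisfy $\Phi_1\Phi=\Psi_1\Psi$.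
\end{proof}

In these terms, Theorem~\ref{thm:B}(1) uses the reduced free product as the exact quotient. For the pairs of Theorems~\ref{thm:A} and~\ref{thm:B}(2), every nonzero quotient $q\colon\mathcal P\to D$ contains $C^*(\mathbb F_2)$, because $(qj_1,qj_2)$ is an amalgam in $D$.

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
Pairs of unitaries $(y,z)$ in $\mathcal O_2$ act on pairs of endomorphisms by $(\Phi,\Psi)\mapsto(\operatorname{Ad}y\circ\Phi,\operatorname{Ad}z\circ\Psi)$. If $\Phi_1\circ(\operatorname{Ad}y\circ\Phi)=\Psi_1\circ(\operatorname{Ad}z\circ\Psi)$, then $\Phi_1\circ\operatorname{Ad}y$ and $\Psi_1\circ\operatorname{Ad}z$ amalgamate $(\Phi,\Psi)$. Applying this to the pair $(\operatorname{Ad}y\circ\Phi,\operatorname{Ad}z\circ\Psi)$ and the unitaries $y^*,z^*$ gives the converse. So the amalgamable pairs and the non-amalgamable pairs are both unions of orbits.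

Every orbit is dense. Given $(\Phi,\Psi)$ and $(\Phi',\Psi')$, (F2) provides unitaries $y_k,z_k$ with $\operatorname{Ad}y_k\circ\Phi\to\Phi'$ and $\operatorname{Ad}z_k\circ\Psi\to\Psi'$ in the point-norm topology. Both sets are nonempty: $(\mathrm{id},\mathrm{id})$ is amalgamable, and the pair of Theorem~\ref{thm:A} is not. Hence both are dense.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Choi} Choi, \emph{Pacific J. Math.} 87 (1980).

\bibitem{Dykema} Dykema, \emph{Forum Math.} 16 (2004).

\bibitem{DS} Dykema and Shlyakhtenko, \emph{Proc. Edinb. Math. Soc.} 44 (2001).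

\bibitem{FHV} Ilijas Farah, Ilan Hirshberg, and Alessandro Vignati, The Calkin algebra is $\aleph_1$-universal, arXiv:1707.01782 (2017).

\bibitem{KP} Kirchberg and Phillips, \emph{J. reine angew. Math.} 525 (2000).

\bibitem{Kishimoto} Kishimoto, \emph{Comm. Math. Phys.} 81 (1981).

\bibitem{Rordam} R{\o}rdam, \emph{J. reine angew. Math.} 440 (1993).

\bibitem{Wassermann} S. Wassermann, \emph{J. Funct. Anal.} 23 (1976).

\end{thebibliography}
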